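# Complete Chern-flat manifolds that are neither Stein nor Lie groups

## 1. The guess: a simply connected complete Chern-flat manifold is a Stein Lie group

Take a Hermitian manifold whose Chern connection has no curvature, assume that it is complete, noncompact and simply connected, and ask what complex manifold it can be. By analogy with Riemannian geometry one guesses that it is a very symmetric space. Complex Lie groups with left-invariant metrics are examples, and simply connected complex Lie groups are Stein. So the guess is: *yes, $M$ is Stein, and yes, $M$ is a complex Lie group.* The two questions are taken from Zeqing Miao, Hanyu Wu, and Bo Yang, "Holomorphic functions on a class of complete Hermitian manifolds", arXiv:2608.01594 (2026). We first make the words precise, then test the guess.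

Manifolds are connected, $\mathcal O(M)$ is the ring of holomorphic functions, and a holomorphic vector field is a holomorphic section of $T^{1,0}M$. For a real curve $\gamma$ in $M$ we write $\dot\gamma^{1,0}$ for the $(1,0)$-part of its velocity; in holomorphic coordinates this is the vector of derivatives of the complex coordinates, and $\frac{d}{dt}f(\gamma)=\dot\gamma^{1,0}f$ for holomorphic $f$. The Riemannian length of $\dot\gamma$ is a fixed constant times the Hermitian length of $\dot\gamma^{1,0}$.

**Definition (Chern-flat, complete).** The Chern connection of $(M,g)$ is the unique connection $\nabla$ on $T^{1,0}M$ with $\nabla g=0$ and $\nabla^{0,1}=\bar\partial$. In a holomorphic frame with Gram matrix $h$ its matrix is $\partial h\cdot h^{-1}$. The manifold is *Chern-flat* if the curvature of $\nabla$ vanishes, and *complete* if the Riemannian metric is complete.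

**Definition (Stein, holomorphically convex).** The holomorphic hull of a compact set $K\subset M$ is $\{p:\ |f(p)|\le\max_K|f|\ \text{for all } f\in\mathcal O(M)\}$. If all such hulls are compact, $M$ is *holomorphically convex*; if moreover $\mathcal O(M)$ separates points, $M$ is *Stein*.

Textbook facts: $\mathbb C^n$ is Stein; closed complex submanifolds and products of Stein manifolds are Stein; a Stein manifold contains no compact complex submanifold of positive dimension, since coordinate functions of an embedding in $\mathbb C^N$ are constant on a compact connected submanifold.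

**Lemma 1 (parallel frames).** Let $(M,g)$ be simply connected and Chern-flat of dimension $n$. Then there is a global holomorphic unitary parallel frame $e_1,\dots,e_n$ of $T^{1,0}M$, and two parallel frames differ by a constant matrix. If $g$ is complete, the real fields $\mathrm{Re}\big(\sum a_ie_i\big)$, $a\in\mathbb C^n$, are complete, their flows consist of biholomorphisms, and the group generated by these flows acts transitively on $M$.

*Proof.* The connection is flat and $M$ is simply connected, so parallel transport does not depend on the path. Transporting a unitary basis from one point gives the frame. It stays unitary because $\nabla g=0$, and it is holomorphic because $\bar\partial e_i=\nabla^{0,1}e_i=0$. The second claim holds because a parallel section is determined by its value at one point.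

Let $g$ be complete. The field $\mathrm{Re}(\sum a_ie_i)$ has constant length. An integral curve on a maximal interval $[0,T)$ with $T<\infty$ would have finite length, so it would stay in a closed ball, which is compact by Hopf–Rinow, and could be extended; the same holds backwards in time. So the field is complete. The real part of a holomorphic field preserves the complex structure, so its flow is by biholomorphisms. At each point these real fields span the real tangent space, so composing the flows of $2n$ of them, with independent times, gives a map which is a local diffeomorphism at time $0$. Hence orbits of the generated group are open. As $M$ is connected, there is one orbit. $\square$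

**Definition (structure functions).** Given such a frame, write $[e_i,e_j]=\sum_k c_{ij}^k e_k$. The $c_{ij}^k\in\mathcal O(M)$ are the *structure functions*. By Lemma 1, whether they are constant does not depend on the parallel frame.

Conversely, frames produce metrics. The following criterion proves completeness in every example below.

**Lemma 2.** Let $e_1,\dots,e_n$ be a holomorphic frame of $T^{1,0}M$ and $g$ the Hermitian metric making it unitary. Then $g$ is Chern-flat. Suppose that for every $T<\infty$ and every smooth $\gamma:[0,T)\to M$ with $\dot\gamma^{1,0}=\sum u_ie_i$ and $|u|$ bounded, the image of $\gamma$ is relatively compact. Then $g$ is complete.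

*Proof.* Here $h=1$, so the connection matrix $\partial h\cdot h^{-1}$ is zero, and so is the curvature. A unit speed geodesic has $|u|$ constant. If its maximal forward interval were $[0,T)$ with $T<\infty$, its image would lie in a compact set and it could be extended. So $g$ is geodesically complete, hence complete by Hopf–Rinow. $\square$

## 2. Testing the guess: constant and nonconstant structure functions

**Fact 3.** A simply connected complex Lie group $G$ is Stein (Matsushima–Morimoto, Bull. SMF 88 (1960)).

Here is the reason. By Levi–Malcev, $G\cong R\times S$ as a complex manifold, with $R$ the radical and $S$ semisimple, both simply connected. The group $S$ is affine algebraic, hence Stein. If $R\neq 1$, any hyperplane of its Lie algebra $\mathfrak r$ containing $[\mathfrak r,\mathfrak r]$ is an ideal $\mathfrak n$. A vector outside $\mathfrak n$ acts on $\mathfrak n$ by a derivation, which integrates to an action of $\mathbb C$ on the simply connected group $R'$ of $\mathfrak n$. The group $R'\rtimes\mathbb C$ is simply connected with Lie algebra $\mathfrak r$, so it is $R$. By induction $R$ is biholomorphic to $\mathbb C^k$.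

So for Lie groups the guess is right. It is also right whenever the structure functions are constant, as the next result shows; it will reappear as Theorem D(i).

**Proposition 4.** Let $(M,g)$ be simply connected, complete and Chern-flat, $\dim M=n\ge 1$. It is holomorphically isometric to a complex Lie group with left-invariant metric if and only if the structure functions of a parallel frame are constant.

*Proof.* For a left-invariant metric on a complex Lie group, a unitary left-invariant holomorphic frame has Gram matrix $1$, so it is parallel, and its structure functions are constant.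

Conversely, let the $c_{ij}^k$ be constant, with the $e_i$ unitary. Then $\mathfrak a=\sum\mathbb Ce_i$ is a complex Lie algebra of dimension $n$. For $Z,W\in\mathfrak a$ the brackets $[Z,\bar W]$ vanish, so $[Z+\bar Z,W+\bar W]=[Z,W]+\overline{[Z,W]}$. Thus $Z\mapsto Z+\bar Z=2\,\mathrm{Re}\,Z$ identifies $\mathfrak a$ with a real $2n$-dimensional Lie algebra of vector fields, complete by Lemma 1. By Palais (1957) it integrates to a right action on $M$ of the simply connected Lie group $G$ with Lie algebra $\mathfrak a$: the flow of $2\,\mathrm{Re}\,Z$ is $x\mapsto x\cdot\exp(tZ)$. Since $\mathfrak a$ is a complex Lie algebra, $G$ is a complex Lie group.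

Fix $x_0$ and put $\varphi(g)=x_0\cdot g$. Differentiating $x_0\cdot g\exp(tZ)$ at $t=0$ shows that $d\varphi$ carries the left-invariant field of $Z$ to $2\,\mathrm{Re}\,Z$. This is complex linear in $Z$ and bijective onto the tangent space, so $\varphi$ is holomorphic and a local biholomorphism. Every orbit is open, so the action is transitive, and $M=\Gamma\backslash G$ with $\Gamma$ the stabilizer of $x_0$, a discrete subgroup. So $\varphi$ is a covering. As $M$ is simply connected, $\varphi$ is a biholomorphism. It carries a left-invariant frame to the unitary frame $(e_i)$, so $g$ corresponds to a left-invariant metric. $\square$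

In dimension $1$ the frame is a single field and $[e_1,e_1]=0$, so $M$ is a simply connected one-dimensional complex Lie group, that is, $M\cong\mathbb C$. The guess passes.

A sensible plan is therefore to prove that the structure functions are always constant. It stops in dimension $2$. On $\mathbb C^2$ with coordinates $(z,w)$ take
$$e_1=\partial_z,\qquad e_2=e^{z^2}\partial_w,\qquad [e_1,e_2]=2z\,e_2. \tag{1}$$
This is a holomorphic frame. A curve as in Lemma 2 satisfies $\dot z=u_1$, so $z$ is bounded on $[0,T)$; then $\dot w=u_2e^{z^2}$ is bounded, and so is $w$. Hence the metric is complete and Chern-flat. Its structure function $2z$ is not constant, so by Proposition 4 it is not a left-invariant metric on any Lie group. What fails is precise: the constant combinations of the $e_i$ are not closed under the bracket, so there is no finite-dimensional Lie algebra for Palais' theorem to integrate.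

The example still lives on $\mathbb C^2$, which is a Stein Lie group. So the guess about the complex manifold survives, but its proof is gone. We now look for a manifold that cannot be a Lie group for topological reasons: every Lie group has $\pi_2=0$ (É. Cartan).

## 3. Statement of the four theorems

Put $Q=\{x\in\mathbb C^3: x\cdot x=1\}$, where $a\cdot b=\sum a_ib_i$ is the complex *bilinear* product; $|a|$ is the Hermitian norm. Let $\times$ be the complex bilinear cross product on $\mathbb C^3$ and $\varepsilon_i$ the standard basis vectors. The guess is wrong on both counts.

**Theorem A (the answer to both questions is no).**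

1. For $\tau\in\mathbb C\setminus\mathbb R$ there is a simply connected noncompact complex $5$-manifold $P_\tau$ with a complete Chern-flat Hermitian metric which contains the elliptic curve $E_\tau\cong\mathbb C/(\mathbb Z+\tau\mathbb Z)$ as a compact complex submanifold. Hence $P_\tau$ is not Stein, and it is not biholomorphic to any complex Lie group.
2. The Stein $3$-manifold $Q\times\mathbb C$ is simply connected and carries a complete Chern-flat metric: the frame $e_i=L_i+x_i\partial_t$ $(i=1,2,3)$, with $L_i$ the rotation field $x\mapsto\varepsilon_i\times x$, is unitary for it. It has $\pi_2=\mathbb Z$, so it is not even homotopy equivalent to a Lie group. So the second question has a negative answer even for Stein $M$.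

Taking products with flat $\mathbb C^j$: non-Stein examples exist in every dimension $\ge5$, and Stein examples that are not Lie groups exist in every dimension $\ge3$.

**Theorem B.** Let $F=\mathbb C^k/\Gamma$ be any connected abelian complex Lie group, $k\ge1$, let $\Gamma$ be generated by $r$ elements, and let $m\ge\max(r,1)$. There is a simply connected complete Chern-flat manifold of dimension $2m+k$ that is a holomorphic principal $F$-bundle over $Q^m$. It is non-Stein if $F$ is non-Stein. Consequently:

* (a) every complex torus is a complex submanifold of a simply connected complete Chern-flat manifold;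
* (b) there are uncountably many pairwise non-biholomorphic $P_\tau$ in dimension $5$;
* (c) there is a simply connected complete Chern-flat $8$-manifold that is not holomorphically convex.

**Theorem C.** Let $K$ be a simply connected compact Lie group and $L$ a closed connected subgroup. There is a simply connected Stein complete Chern-flat manifold of dimension $\dim_{\mathbb R}K$ homotopy equivalent to $K/L$.

**Theorem D.** Let $(M,g)$ be simply connected, complete, Chern-flat, $\dim M=n\ge1$.

* (i) $(M,g)$ is holomorphically isometric to a complex Lie group with left-invariant metric iff the structure functions of a parallel frame are constant.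
* (ii) $M$ always has nonconstant holomorphic functions; in particular it is noncompact.
* (iii) Every holomorphic map to $M$ from a compact connected complex manifold $Z$ with $H^0(Z,\Omega^1)=0$ (e.g. $\mathbb P^1$) is constant.
* (iv) If $n=1$, then $M\cong\mathbb C$. If $n=2$, then $M$ contains no compact analytic subset of positive dimension.

The arguments below do not settle whether $M\cong\mathbb C^2$ always holds when $n=2$, nor whether non-Stein examples exist for $n=2,3,4$.

## 4. Three rotation fields on the quadric, and one relation

The manifold $Q$ is the simplest candidate with $\pi_2\neq0$. Writing $x=a+ib$ with $a,b$ real, the equation says $|a|^2-|b|^2=1$ and $a\cdot b=0$, so $(a,b)\mapsto(a/|a|,b)$ is a diffeomorphism $Q\cong TS^2$. Thus $Q$ is simply connected with $\pi_2(Q)=\mathbb Z$; it is closed in $\mathbb C^3$, hence Stein, and it is noncompact, as the points $(\sqrt{1+s^2},is,0)$, $s\in\mathbb R$, show.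

For $a\in\mathbb C^3$ let $L_a$ be the field $x\mapsto a\times x$; it is tangent to $Q$ because $x\cdot(a\times x)=0$. We use two properties of the cross product:
$$|a\times b|\le|a||b|,\qquad\text{and for } b\ne0:\quad a\times b=0\iff a\in\mathbb C b. \tag{2}$$
The first is the Lagrange identity $\sum_{i<j}|a_ib_j-a_jb_i|^2=|a|^2|b|^2-|\sum a_i\bar b_i|^2$. The second says that the $2\times 3$ matrix with rows $a,b$ has rank at most $1$.

The fields $L_i=L_{\varepsilon_i}$ behave well under the criterion of Lemma 2, since curves with $\dot x=u\times x$ grow at most exponentially. But they are not a frame. There are three of them on a surface, and by (2) they satisfy exactly one relation at each point, up to scale: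
$$\sum c_iL_i(x)=c\times x=0\iff c\in\mathbb C x. \tag{3}$$

The idea is to keep all three fields, and to *use the relation to move in one new direction*. The coefficient vector $x$ of the relation satisfies $x\cdot x=1$. So on $Q\times\mathbb C$, with $t$ the coordinate on $\mathbb C$, put $e_i=L_i+x_i\partial_t$. Then
$$\sum x_ie_i=x\times x+(x\cdot x)\,\partial_t=\partial_t .$$

**Proof of Theorem A(2).**

**Step 1: the $e_i$ form a frame.** There are three fields on a $3$-manifold. If $\sum c_ie_i=0$, then (3) gives $c=\lambda x$, and the $t$-component is $\lambda\,x\cdot x=\lambda=0$. So $c=0$.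

**Step 2: the metric is complete.** We use Lemma 2. Let $\dot\gamma^{1,0}=\sum u_ie_i$ on $[0,T)$ with $|u|\le C$, $\gamma=(x,t)$; denote the curve parameter by $s$. Then $\dot x=u\times x$, so $\frac{d}{ds}|x|^2\le 2C|x|^2$ by (2) and $|x|\le|x(0)|e^{CT}$. Next $\dot t=u\cdot x$ is bounded, so $t$ is bounded. As $Q\times\mathbb C$ is closed in $\mathbb C^4$, the image of $\gamma$ is relatively compact.

**Step 3: the manifold is Stein but not a Lie group.** $Q\times\mathbb C$ is closed in $\mathbb C^4$, hence Stein. It is homotopy equivalent to $S^2$, so it is simply connected with $\pi_2=\mathbb Z$. Every Lie group has $\pi_2=0$. $\square$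

By hand one sees the nonconstant structure functions. We have $[L_1,L_2]=-L_3$, $L_1x_2=-x_3$, $L_2x_1=x_3$, so
$$[e_1,e_2]=-L_3-2x_3\partial_t=-e_3-x_3\partial_t=-e_3-x_3\sum_j x_je_j .$$

So the second question is answered. For the first question we want compact submanifolds inside. Replace $\mathbb C$ by an elliptic curve $E$: on $Q\times E$ the same formula gives a complete Chern-flat metric, and $Q\times E$ contains $E$. But $\pi_1(Q\times E)=\mathbb Z^2$, and the universal cover is $Q\times\mathbb C$, which is Stein. The product must be twisted, so that $\pi_1(E)$ dies in the total space. For a principal $E$-bundle $M\to B$ over simply connected $B$, the exact homotopy sequence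
$$\pi_2(B)\xrightarrow{\ \partial\ }\pi_1(E)\to\pi_1(M)\to\pi_1(B)=1 \tag{4}$$
shows that $\pi_1(M)=0$ exactly when $\partial$ is onto. With $B=Q$ this is impossible, since $\pi_2(Q)=\mathbb Z$ cannot map onto $\mathbb Z^2$. So we take $B=Q\times Q$.

Here a second difficulty appears. On $Q\times Q$ the six rotation fields have two independent relations, with coefficient vectors $(x,0)$ and $(0,y)$. To use both we need two fibre directions, and $E$ offers one. We must merge the relations: find $5$ fields on the $4$-manifold $Q\times Q$ with a single relation, and such that its coefficient vector $\kappa$ still has $\kappa\cdot\kappa=1$.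

## 5. Fields on $Q^m$ with a single relation

The merging works as follows. Let the first three fields drag along the third rotation of the second factor, with the relation coefficients $x_i$ as weights, and drop the sixth field. For $m=2$:
$$X_i=L_i^{(x)}+x_iL_3^{(y)}\ (i=1,2,3),\qquad X_4=L_1^{(y)},\qquad X_5=L_2^{(y)} .$$
The relation $x$ of the first triple now produces $L_3^{(y)}$, the field which was dropped. Then the relation of the second triple is the only one left, and its coefficients are $\kappa=(y_3x,y_1,y_2)$.

**Lemma 5.** Let $m\ge1$, $N=2m+1$. On $Q^m$ there are holomorphic vector fields $X_1,\dots,X_N$ and a holomorphic map $\kappa:Q^m\to\mathbb C^N$ with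

1. $\sum c_iX_i(b)=0\iff c\in\mathbb C\,\kappa(b)$; in particular the $X_i$ span $T^{1,0}_bQ^m$;
2. $\kappa\cdot\kappa=1$;
3. if $T<\infty$ and $b:[0,T)\to Q^m$ is smooth with $\dot b^{1,0}=\sum u_iX_i(b)$, where $u$ is continuous and $|u|$ bounded, then $b([0,T))$ is relatively compact.

*Proof.* By (1) and (2) the space of relations has dimension exactly $1$, so the rank is $N-1=2m=\dim Q^m$; this is the "in particular". We use induction on $m$.

**Step 1: $m=1$.** Take $X_i=L_i$ and $\kappa(x)=x$. Then (1) is (3) of Section 4, (2) is the equation of $Q$, and (3) was shown in Step 2 of the proof of Theorem A(2).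

**Step 2: from $m$ to $m+1$, the fields and their relation.** Let $y$ be the coordinate on the new factor. On $Q^m\times Q$ put
$$X_i'=X_i+\kappa_i(b)\,L_3^{(y)}\ (i\le N),\qquad X'_{N+1}=L_1^{(y)},\quad X'_{N+2}=L_2^{(y)},\qquad \kappa'=(y_3\kappa,\;y_1,\;y_2).$$
Suppose $\sum c_iX_i'=0$. The component on $Q^m$ is $\sum_{i\le N}c_iX_i(b)=0$, so $(c_1,\dots,c_N)=\lambda\kappa(b)$. Then $\sum_{i\le N}c_i\kappa_i=\lambda\,\kappa\cdot\kappa=\lambda$, and the $y$-component reads
$$(c_{N+1},c_{N+2},\lambda)\times y=0 .$$
By (2) of Section 4, $(c_{N+1},c_{N+2},\lambda)=\mu y$, that is, $c=(\mu y_3\kappa,\mu y_1,\mu y_2)=\mu\kappa'$. Conversely, for $c=\mu\kappa'$ the $Q^m$-component vanishes and the $y$-component is $\mu y\times y=0$. Finally $\kappa'\cdot\kappa'=y_3^2\,(\kappa\cdot\kappa)+y_1^2+y_2^2=1$.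

**Step 3: from $m$ to $m+1$, bounded curves.** Along a curve $(b,y)$ as in (3), $\dot b^{1,0}=\sum_{i\le N}u_iX_i(b)$, so $b$ stays in a compact set by induction and $\kappa(b(t))$ is bounded. Further $\dot y=w\times y$ with $w=(u_{N+1},u_{N+2},\sum_{i\le N}u_i\kappa_i(b))$ bounded, so $|y|$ is bounded as in Step 1. Since $Q$ is closed in $\mathbb C^3$, the claim follows. $\square$

## 6. From one relation to a frame on a principal bundle

Let $F=\mathbb C^k/\Gamma$ with $\Gamma\subset\mathbb C^k$ discrete, written additively, and let $\pi:M\to B$ be a holomorphic principal $F$-bundle. The fundamental fields of the standard basis of $\mathrm{Lie}(F)=\mathbb C^k$ are holomorphic vertical fields $R_1,\dots,R_k$, a basis of the vertical space at every point.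

**Definition (holomorphic principal connection).** For abelian $F$ this is an $F$-invariant holomorphic $\mathbb C^k$-valued $1$-form $\eta$ on $M$ with $\eta(R_j)=\varepsilon_j$. A holomorphic field $X$ on $B$ has a unique lift $\mathrm{Hor}(X)$ with $\eta(\mathrm{Hor}(X))=0$, and it is holomorphic.

On $B\times F$ the form $df$, the translation-invariant $\mathbb C^k$-valued form of $F$, is an example. In general, let $s$ be a holomorphic section over $U\subset B$, and trivialize $\pi^{-1}(U)\cong U\times F$ by $(b,f)\mapsto s(b)\cdot f$. Then
$$\eta=\pi^*A+df,\qquad A=s^*\eta, \tag{5}$$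
because the difference of the two sides is $F$-invariant, kills vertical vectors, and vanishes along $s(U)$.

**Proposition 6.** Let $k\ge1$ and let $\pi:M\to Q^m$ be a holomorphic principal $F$-bundle with a holomorphic principal connection. Then $M$ has a complete Chern-flat metric.

*Proof.* With $N=2m+1$ and $X_i,\kappa$ from Lemma 5, put
$$e_i=\mathrm{Hor}(X_i)+(\kappa_i\circ\pi)R_1\ (i\le N),\qquad e_{N+j}=R_{j+1}\ (1\le j\le k-1). \tag{6}$$

**Step 1: the fields (6) form a frame.** There are $N+k-1=2m+k=\dim M$ of them, and they are holomorphic. If $\sum c_ie_i=0$ at a point, projecting to $Q^m$ gives $(c_1,\dots,c_N)=\lambda\kappa$. The vertical part is $\lambda(\kappa\cdot\kappa)R_1+\sum_jc_{N+j}R_{j+1}=0$. As $\kappa\cdot\kappa=1$, $\lambda=0$ and all $c_i=0$.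

**Step 2: the base curve converges.** To apply Lemma 2, let $\dot\gamma^{1,0}=\sum u_ie_i$ on $[0,T)$ with $|u|$ bounded, and $b=\pi\circ\gamma$. Then $\dot b^{1,0}=\sum_{i\le N}u_iX_i(b)$, so by Lemma 5(3) $b$ stays in a compact set. There the $X_i$ are bounded, so $b$ is Lipschitz as a curve in $\mathbb C^{3m}$ and converges for $t\to T$ to some $b_*$, which lies in $Q^m$ because $Q^m$ is closed.

**Step 3: the fibre coordinate stays bounded.** The vector $v=\eta(\dot\gamma^{1,0})=\big(\sum_{i\le N}u_i\kappa_i(b)\big)\varepsilon_1+\sum_ju_{N+j}\varepsilon_{j+1}$ is bounded. Trivialize $M$ near $b_*$ as in (5), over $U$ so small that $A$ is bounded. For $t\in[t_0,T)$ we have $b(t)\in U$, $\gamma=(b,f)$, and after lifting $f$ to $\mathbb C^k$, $\dot f=v-A(\dot b^{1,0})$ is bounded. So $f$ stays in a bounded set of $\mathbb C^k$, and $\gamma([t_0,T))$ is relatively compact. So is $\gamma([0,T))$, and Lemma 2 applies. $\square$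

## 7. Bundles over $Q^m$ whose fibre loops are filled by spheres

We need principal bundles with connection for which $\partial$ in (4) is onto. They come from the group $SL_2=SL_2(\mathbb C)$.

**Step 1: $SL_2$ as a bundle over $Q$.** Let $H=\mathrm{diag}(1,-1)$ and let $\mathbf T=\{\mathrm{diag}(s,s^{-1})\}\cong\mathbb C^*$. Identify $x\in\mathbb C^3$ with
$$\begin{pmatrix}x_3&x_1-ix_2\\x_1+ix_2&-x_3\end{pmatrix},$$
whose determinant is $-x\cdot x$. Then $Q$ is the set of trace-free matrices with eigenvalues $\pm1$, i.e. the conjugacy class of $H$. The stabilizer of $H$ in $SL_2$ is $\mathbf T$. The map $g\mapsto gHg^{-1}$ is a surjective submersion onto $Q$, since $\xi g\mapsto[\xi,gHg^{-1}]$ has one-dimensional kernel. Its fibres are the cosets $g\mathbf T$. So $SL_2\to Q$ is a holomorphic principal $\mathbf T$-bundle, and $SL_2^m\to Q^m$ is a holomorphic principal $\mathbf T^m$-bundle.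

**Step 2: its connection.** Identify $\mathrm{Lie}(\mathbf T)$ with $\mathbb C$ by $a\mapsto aH$, so $\exp(a)=\mathrm{diag}(e^a,e^{-a})$. Let $\alpha=\frac12\mathrm{tr}(H\,g^{-1}dg)$. On the left-invariant field $gH$ its value is $\frac12\mathrm{tr}(H^2)=1$. Replacing $g$ by $gt$, $t\in\mathbf T$, changes $g^{-1}dg$ to $t^{-1}(g^{-1}dg)t$, and the trace is unchanged because $tHt^{-1}=H$. So $\alpha$ is a holomorphic connection form, and so is $(\alpha_1,\dots,\alpha_m)$ on $SL_2^m\to Q^m$.

**Step 3: changing the fibre to $F$.** For a holomorphic homomorphism $\rho:\mathbf T^m\to F=\mathbb C^k/\Gamma$ let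
$$M_\rho=SL_2^m\times_{\mathbf T^m}F=(SL_2^m\times F)/\big((g,f)\sim(gt,f-\rho(t))\big).$$
It is a holomorphic principal $F$-bundle over $Q^m$. The form $\rho_*(\alpha_1,\dots,\alpha_m)+df$ on $SL_2^m\times F$ is $\mathbf T^m$-invariant, and on the generator $(h,-\rho_*h)$ of the $\mathbf T^m$-action it takes the value $\rho_*h-\rho_*h=0$. So it descends to $M_\rho$. It is $F$-invariant and equals $\varepsilon_j$ on $R_j$, hence is a holomorphic principal connection. By Proposition 6, $M_\rho$ has a complete Chern-flat metric.

For example, $\rho=0$, $m=1$, $F=\mathbb C$ gives $Q\times\mathbb C$ with the product connection, and (6) is the frame of Theorem A(2). For $m=1$, $F=\mathbb C^*=\mathbb C/2\pi i\mathbb Z$, $\rho(\mathrm{diag}(e^a,e^{-a}))=a$, we get $M_\rho=SL_2$. Here one can see where frames of the form (6) occur in a group. Let $\sigma_i$ be the matrix of $\varepsilon_i$; these satisfy $[a\cdot\sigma,x\cdot\sigma]=2i(a\times x)\cdot\sigma$ and $\frac12\mathrm{tr}((a\cdot\sigma)(x\cdot\sigma))=a\cdot x$. The right-invariant field $g\mapsto\xi g$ with $\xi=\frac1{2i}\sigma_i$ projects to $L_i$, and $\alpha(\xi g)=\frac12\mathrm{tr}(gHg^{-1}\xi)=\frac1{2i}x_i$.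 So it equals $\mathrm{Hor}(L_i)+\frac1{2i}x_iR_1$.

**Lemma 7.** If $\rho_*:\pi_1(\mathbf T^m)\to\pi_1(F)$ is surjective, then $M_\rho$ is simply connected. It is always noncompact.

*Proof.* Since $SL_2\simeq S^3$ has $\pi_1=\pi_2=0$, the boundary map $\partial_{\mathbf T}:\pi_2(Q^m)\to\pi_1(\mathbf T^m)$ of $SL_2^m\to Q^m$ is an isomorphism. The map $g\mapsto[g,0]$ from $SL_2^m$ to $M_\rho$ covers the identity of $Q^m$. On fibres it is $\rho$, since $[gt,0]=[g,\rho(t)]$. By naturality of the exact sequence, the boundary map of $M_\rho$ is $\partial=\rho_*\circ\partial_{\mathbf T}$, which is onto. Since $Q^m$ is simply connected and $F$ is connected, the exact sequence (4), with $F$ in place of $E$, gives $\pi_1(M_\rho)=0$. Finally $M_\rho$ maps onto the noncompact space $Q^m$. $\square$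

## 8. Elliptic curves inside: the manifolds $P_\tau$

**Proof of Theorem A(1).** Let $\Lambda=2\pi i(\mathbb Z+\tau\mathbb Z)$, $F=E_\tau=\mathbb C/\Lambda$, $m=2$, $k=1$, and
$$\rho\big(\mathrm{diag}(e^a,e^{-a}),\mathrm{diag}(e^b,e^{-b})\big)=a+\tau b\ \bmod\Lambda .$$

**Step 1: $\rho$ is well defined and onto on $\pi_1$.** Changing $a$ or $b$ by $2\pi i$ changes $a+\tau b$ by $2\pi i$ or $2\pi i\tau$, both in $\Lambda$. The two generators of $\pi_1(\mathbf T^2)$, where $a$ respectively $b$ runs from $0$ to $2\pi i$, go to $2\pi i$ and $2\pi i\tau$, which generate $\pi_1(E_\tau)=\Lambda$.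

**Step 2: the metric.** Put $P_\tau=M_\rho$; its dimension is $2\cdot2+1=5$. By Lemma 7 and Proposition 6 it is simply connected, noncompact, and has a complete Chern-flat metric. With $(x,y)\in Q^2$ and $R=R_1$ a unitary frame is
$$e_i=\mathrm{Hor}(L_i^{(x)}+x_iL_3^{(y)})+x_iy_3R\ (i\le3),\quad e_4=\mathrm{Hor}(L_1^{(y)})+y_1R,\quad e_5=\mathrm{Hor}(L_2^{(y)})+y_2R .$$

**Step 3: not Stein and not a Lie group.** The fibres of $P_\tau\to Q^2$ are compact complex submanifolds isomorphic to $E_\tau$, so $P_\tau$ is not Stein. If $P_\tau$ were biholomorphic to a complex Lie group, that group would be simply connected, hence Stein by Fact 3, a contradiction. $\square$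

**Products.** With the product metric (flat on $\mathbb C^j$), the manifolds $P_\tau\times\mathbb C^j$ and $Q\times\mathbb C^{1+j}$ are simply connected, complete and Chern-flat. The first contains $E_\tau$, so Step 3 applies to it; the second is Stein with $\pi_2=\mathbb Z$. This finishes Theorem A. $\square$

## 9. Arbitrary abelian fibres

**Proof of Theorem B.** Since $m\ge\max(r,1)$, choose $\gamma_1,\dots,\gamma_m\in\Gamma$ generating $\Gamma$, adding zeros if needed, and, with $(\mathbb C^*)^m=\mathbf T^m$, define
$$\rho(e^{a_1},\dots,e^{a_m})=\sum_j\frac{a_j}{2\pi i}\gamma_j\ \bmod\Gamma .$$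
Changing $a_j$ by $2\pi i$ adds $\gamma_j$, so $\rho$ is well defined, and $\rho_*$ sends the $j$-th generator to $\gamma_j$, so it is onto $\pi_1(F)=\Gamma$. By Lemma 7 and Proposition 6, $M_\rho$ is simply connected and has a complete Chern-flat metric; its dimension is $2m+k$. Its fibres are closed complex submanifolds isomorphic to $F$, so if $M_\rho$ is Stein, then $F$ is Stein.

(a) Take $F$ to be the torus.

(b) A compact irreducible curve in $P_\tau$ is mapped by $\pi$ to a point, because the coordinate functions of $Q^2\subset\mathbb C^6$ are constant on it. So it lies in a fibre, and being one-dimensional, it is a fibre, isomorphic to $E_\tau$. Hence $P_\tau\cong P_{\tau'}$ implies $E_\tau\cong E_{\tau'}$. The latter holds only if $\tau'=(a\tau+b)/(c\tau+d)$ with integers $a,b,c,d$. Each $\tau$ has only countably many such partners, so there are uncountably many classes.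

(c) Let $\Gamma\subset\mathbb C^2$ be generated by $(1,0)$, $(0,1)$, $(i,i\sqrt2)$. These are linearly independent over $\mathbb R$, since the third has imaginary part $(1,\sqrt2)\ne0$. So $\Gamma$ is discrete of rank $3<4$, and $F=\mathbb C^2/\Gamma$ is noncompact. We claim $\mathcal O(F)=\mathbb C$. By $(z_1,z_2)\mapsto(e^{2\pi iz_1},e^{2\pi iz_2})$, a function on $F$ is a holomorphic function on $(\mathbb C^*)^2$ invariant under multiplication by $(q_1,q_2)=(e^{-2\pi},e^{-2\pi\sqrt2})$. Its Laurent coefficients satisfy $a_{pq}(q_1^pq_2^q-1)=0$, and $q_1^pq_2^q=e^{-2\pi(p+q\sqrt2)}=1$ only for $p=q=0$ because $\sqrt2$ is irrational. So only $a_{00}$ survives.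

Now take $m=3$; then $\dim M_\rho=6+2=8$. Every $f\in\mathcal O(M_\rho)$ is constant on each fibre. So the holomorphic hull of a point contains the whole fibre through it, which is closed and noncompact. The hull is therefore not compact, and $M_\rho$ is not holomorphically convex. $\square$

## 10. Stein examples over $K^{\mathbb C}/L^{\mathbb C}$

In Theorem A(2) the relation at $x\in Q$ was spanned by $x$, and the new direction was the line $\mathbb Cx$. For a general homogeneous space the relations at $b$ among the fundamental fields form the isotropy algebra of $b$. So we add this algebra as the fibre of a vector bundle.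

**Proof of Theorem C.** Let $G=K^{\mathbb C}\supset H=L^{\mathbb C}$ with Lie algebras $\mathfrak g\supset\mathfrak h$. Recall that $(k,\xi)\mapsto k\exp(i\xi)$ is a diffeomorphism $K\times\mathfrak k\to G$, and that $H=L\exp(i\mathfrak l)$ is a closed connected complex subgroup.

**Step 1: the base.** Let $B=G/H$. By Matsushima (1960) $B$ is Stein, and by Mostow's decomposition (1955) it is homotopy equivalent to $K/L$. From $\pi_1(K)=0\to\pi_1(K/L)\to\pi_0(L)=0$ we see that $K/L$ is simply connected.

**Step 2: a holomorphic family of projections.** We want projections onto all isotropy algebras at once. Let $p_0:\mathfrak g\to\mathfrak h$ be the complex linear extension of the orthogonal projection $\mathfrak k\to\mathfrak l$ for an $\mathrm{Ad}(K)$-invariant inner product. It commutes with $\mathrm{ad}(\mathfrak l)$, hence with $\mathrm{ad}(\mathfrak h)$, hence with $\mathrm{Ad}(H)$, as $H$ is connected. So $p_{gH}=\mathrm{Ad}(g)p_0\mathrm{Ad}(g)^{-1}$ is a well-defined holomorphic $\mathrm{End}(\mathfrak g)$-valued function on $B$ with $p^2=p$ and image $V_{gH}=\mathrm{Ad}(g)\mathfrak h$.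

**Step 3: the manifold.** Let
$$M=\{(b,w)\in B\times\mathfrak g:\ p_bw=w\},$$
the total space of the vector bundle $V=\operatorname{im}p$. It is a closed complex submanifold of $B\times\mathfrak g$, hence Stein. It retracts to $B$, so it is homotopy equivalent to $K/L$ and simply connected. And $\dim M=\dim B+\dim\mathfrak h=\dim\mathfrak g=\dim_{\mathbb R}K$; call it $N$.

**Step 4: the fields, and why they are tangent to $M$.** For $\xi\in\mathfrak g$ let $X_\xi$ be its fundamental field on $B$, the $(1,0)$-velocity of $\exp(t\xi)b$. The isotropy algebra at $gH$ is $\mathrm{Ad}(g)\mathfrak h$, so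
$$X_\xi(b)=0\iff\xi\in V_b. \tag{7}$$
For a basis $\xi_1,\dots,\xi_N$ of $\mathfrak g$ put
$$e_i(b,w)=\big(X_{\xi_i}(b),\ dp(X_{\xi_i})w+p_b\xi_i\big).$$
Differentiating $(1-p)w=0$ shows that tangent vectors $(X,\dot w)$ of $M$ at $(b,w)$ satisfy
$$(1-p)\dot w=dp(X)w. \tag{8}$$
Differentiating $p^2=p$ gives $dp\,p+p\,dp=dp$; multiplying by $p$ on both sides, $p\,dp\,p=0$. As $w=pw$, this says $p\,dp(X)w=0$. So $dp(X)w$ lies in $\operatorname{im}(1-p)$, and for each $X$ the solutions $\dot w$ of (8) form an affine space of dimension $\dim\mathfrak h$. The solutions of (8) thus have total dimension $\dim M$, and (8) characterizes tangent vectors. Finally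
$$(1-p)\big(dp(X_\xi)w+p\,\xi\big)=dp(X_\xi)w-p\,dp(X_\xi)w=dp(X_\xi)w ,$$
so $e_i$ is tangent to $M$.

**Step 5: the $e_i$ form a frame.** There are $N=\dim M$ of them. If $\sum c_ie_i=0$ and $\xi=\sum c_i\xi_i$, then $X_\xi(b)=0$, so $\xi\in V_b$ by (7). The second component then is $0=p_b\xi=\xi$. So $c=0$.

**Step 6: completeness.** Let $\dot\gamma^{1,0}=\sum u_ie_i$ on $[0,T)$ with $|u|$ bounded, $\gamma=(b,w)$, $\xi(t)=\sum u_i(t)\xi_i$. Let $g(t)$ solve $\dot g=\xi(t)g$, $g(0)=1$. A right-invariant metric on $G$ is complete, and $g$ has bounded speed in it, so $g$ exists on $[0,T)$ and stays in a compact set. Both $b(t)$ and $g(t)b(0)$ solve $\dot b^{1,0}=X_{\xi(t)}(b)$ with the same initial value, so $b(t)=g(t)b(0)$ stays in a compact set. There $p$, $dp$ and the $X_{\xi_i}$ are bounded, so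
$$\dot w=dp(\dot b^{1,0})w+p_b\,\xi(t)$$
is a linear equation with bounded coefficients and $w$ is bounded by Gronwall. As $M$ is closed in $B\times\mathfrak g$, $\gamma$ has relatively compact image. Apply Lemma 2. $\square$

For $K=SU(2)$, $L=U(1)$ we recover Theorem A(2). Here $G/H=SL_2/\mathbf T=Q$, and in the notation of Section 7 $p_xw=(w\cdot x)x$, so $M=\{(x,sx)\}\cong Q\times\mathbb C$. For $w=sx$ and $X\cdot x=0$ we get $dp(X)w=sX$, so the second component of the field of $\xi=a\cdot\sigma$ is $sX_\xi+(a\cdot x)x$; thus $\dot s=a\cdot x$. With $\xi_i=\frac1{2i}\sigma_i$ this is $L_i+\frac1{2i}x_i\partial_s$, and $t=2is$ turns it into $L_i+x_i\partial_t$.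

For $K/L=S^d$ with even $d\ge2$, that is $\mathrm{Spin}(d+1)/\mathrm{Spin}(d)$, or $K/L=\mathbb{CP}^d$ with $d\ge1$, the space $K/L$ is not an H-space: by Hopf's theorem the rational cohomology of a connected finite H-space is an exterior algebra on odd-degree generators, which neither ring is. So the corresponding $M$ carry no topological group structure.

## 11. Holomorphic functions and compact curves: what survives of the guess

**Proof of Theorem D(i)–(iii) and of (iv) for $n=1$.** Part (i) is Proposition 4, and the case $n=1$ of (iv) was shown after it.

(ii) If $\mathcal O(M)=\mathbb C$, all structure functions are constant. By (i), $M$ is a simply connected complex Lie group, hence Stein by Fact 3, of positive dimension. Then $\mathcal O(M)\ne\mathbb C$, a contradiction. Since compact manifolds have only constant holomorphic functions, $M$ is noncompact.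

(iii) Let $\theta^1,\dots,\theta^n$ be the holomorphic coframe dual to a parallel frame, and $\varphi:Z\to M$ holomorphic. Then $\varphi^*\theta^i\in H^0(Z,\Omega^1)=0$ for all $i$, so $d\varphi=0$ and $\varphi$ is constant. $\square$

**Proof of (iv) for $n=2$.** $M$ is noncompact and connected, so it has no compact analytic subset of dimension $2$. Suppose it contains a compact irreducible curve $Z$. We derive a contradiction by fibring $M$ by such curves. Fix a nonconstant $f\in\mathcal O(M)$, which exists by (ii). Recall that for a divisor $D$ on $M$ the number $D\cdot Z$ is the degree of $\mathcal O(D)|_Z$. It is $0$ if $D$ is the divisor of a function. If $D\ge0$ does not contain $Z$, it is $\ge0$, with equality iff $D\cap Z=\emptyset$.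

**Step 1: every compact irreducible curve $Z$ in $M$ is a smooth elliptic curve which is isolated in its fibre of $f$.** The function $f$ is constant on $Z$, say $f|_Z=c$. Write $\mathrm{div}(f-c)=kZ+D$ with $k\ge1$ and $D\ge0$ not containing $Z$. Then $kZ^2+D\cdot Z=0$, so $Z^2\le0$. The normalization of $Z$ maps nonconstantly to $M$, so by (iii) it has a nonzero holomorphic $1$-form, and its genus is $\ge1$. The arithmetic genus $p_a(Z)$ is at least this genus, with equality iff $Z$ is smooth. The canonical bundle $K_M$ is trivialized by $\theta^1\wedge\theta^2$, so adjunction gives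
$$2p_a(Z)-2=Z^2+K_M\cdot Z=Z^2\le0 .$$
Hence $p_a(Z)=1$, the genus of the normalization is $1$, $Z$ is a smooth elliptic curve, $Z^2=0$, $D\cdot Z=0$ and $D\cap Z=\emptyset$.

**Step 2: through every point of $M$ passes exactly one compact irreducible curve.** Suppose $Z'\ne Z$ are two such curves which meet. Then $f|_{Z'}=c$ as well, so $Z'\subset\operatorname{supp}D$, contradicting $D\cap Z=\emptyset$. So distinct curves are disjoint. By Lemma 1 a group of biholomorphisms acts transitively on $M$; moving one curve around, we get a curve through every point. Write $Z_p$ for the curve through $p$. Biholomorphisms of $M$ permute the curves $Z_p$.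

**Step 3: near one of the curves, $f$ is a proper submersion with the curves as fibres.** Choose $p$ with $df(p)\neq0$, and put $Z=Z_p$, $c=f(p)$. Near $p$ the function $f-c$ vanishes to first order, so $k=1$ in Step 1. As $Z$ is smooth and $D\cap Z=\emptyset$, near every point of $Z$ the function $f-c$ is a local equation of the smooth curve $Z$. So $df\ne0$ on all of $Z$, and $Z$ is open and closed in $f^{-1}(c)$.

Let $O\supset Z$ be any open set. Choose $U$ open and relatively compact with $Z\subset U\subset O$, such that $df\ne0$ on $U$ and $\overline U\cap f^{-1}(c)=Z$. Then $f(\partial U)$ is compact and does not contain $c$. Choose a disc $\Delta$ around $c$ disjoint from $f(\partial U)$, and put $W=U\cap f^{-1}(\Delta)$. For compact $K\subset\Delta$ we have $U\cap f^{-1}(K)=\overline U\cap f^{-1}(K)$, which is compact. So $f:W\to\Delta$ is a proper submersion. It is onto, since its image is open, closed and nonempty. By Ehresmann it is a trivial smooth bundle with fibre $Z$. Its fibres are compact connected submanifolds of dimension $1$, so they are curves of our family.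

**Step 4: the space of curves is a Riemann surface.** Let $C$ be the set of the curves $Z_p$, with the quotient topology from $q:M\to C$, $q(p)=Z_p$. By transitivity every curve is $h(Z)$, with $h$ a biholomorphism of $M$ and $Z$ from Step 3. So every curve has arbitrarily small neighbourhoods $h(W)$ which are unions of curves, and on which $f\circ h^{-1}$ is a proper submersion onto a disc whose fibres are exactly the curves. Consequently:

* $C$ is Hausdorff, since two distinct curves are disjoint compact sets, so they have disjoint neighbourhoods of this kind.
* The functions $f\circ h^{-1}$ induce charts of $C$. Transition maps are holomorphic, because a holomorphic function constant on the fibres of a surjective holomorphic submersion descends to a holomorphic function.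
* $q$ is a holomorphic submersion with connected fibres. It is proper, because a compact set in $C$ is covered by finitely many compact discs in charts, and their preimages are compact.

The function $f$ is constant on each curve, so $f=\bar f\circ q$ with $\bar f\in\mathcal O(C)$ nonconstant. Hence $C$ is noncompact.

**Step 5: contradiction on $\pi_1$.** By Ehresmann, $q:M\to C$ is a fibre bundle with fibre the torus $Z$. As the fibre is connected, $\pi_1(M)\to\pi_1(C)$ is onto, so $C$ is simply connected. Being noncompact too, it is $\mathbb C$ or a disc, hence contractible. Then $\pi_2(C)=0$, and the exact sequence $\pi_2(C)\to\pi_1(Z)\to\pi_1(M)$ shows that $\pi_1(Z)\cong\mathbb Z^2$ injects into $\pi_1(M)=0$. This is a contradiction. $\square$
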